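# Two short vectors in relay: the dimension of infinitely badly approximable pairs

## 1. A lattice that carries a character, and a relay of short vectors

Let $m,n$ be positive integers with $(m,n)\ne(1,1)$. Put
$$d=m+n\ge 3,\qquad \theta=\frac1m+\frac1n=\frac d{mn}.$$
Write vectors of $\mathbb R^d=\mathbb R^n\times\mathbb R^m$ as $(x,y)$, and $w=(x_w,y_w)$ when the vector has a name. For $B\in M_{n,m}(\mathbb R)$ and $t\in\mathbb R$ put
$$u_B(x,y)=(x+By,\,y),\qquad g_t(x,y)=(e^{t/n}x,\ e^{-t/m}y).$$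
Both have determinant $1$, and $u_Bu_{B'}=u_{B+B'}$. Comparing the two sides on $(x,y)$ gives $g_tu_{e^{-\theta t}B}=u_Bg_t$, hence
$$g_{s+t}\,u_{B+e^{-\theta t}B'}=g_s\,u_{B'}\,g_t\,u_B. \tag{1}$$
Read (1) as follows: changing $B$ by $e^{-\theta t}B'$ has the effect of applying $u_{B'}$ to the lattice seen at time $t$.

Fix $\mathbf b\in\mathbb R^m$ and let $\chi:\mathbb Z^d\to\mathbb R/\mathbb Z$ be the homomorphism $\chi(r,p)=p\cdot\mathbf b$, with $r\in\mathbb Z^n$, $p\in\mathbb Z^m$. A lattice $g\mathbb Z^d$ carries the transported character $gu\mapsto\chi(u)$, still written $\chi$. For $s\in\mathbb R/\mathbb Z$ let $\|s\|$ be its distance to $0$.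

**Definition 1.** A vector $u$ of a lattice with a character $\chi$ is *charged* if $\|\chi(u)\|\ge\frac14$.

For example, let $m=2$, $n=1$, $\mathbf b=(\frac12,0)$. Then $\chi(r,p)=p_1/2$, and the charged vectors of $\mathbb Z^3$ are those with $p_1$ odd.

The object of these notes is the path $t\mapsto g_tu_B\mathbb Z^d$ together with its charged vectors. We shall build many matrices $B$ for which the lattice $g_tu_B\mathbb Z^d$ has, at every large time $t$, a charged vector whose length tends to $0$ as $t\to\infty$. The device is a relay. Suppose that at some moment the lattice $\Lambda$ contains a charged vector $v=(0,y_v)$ of length $e^{-H}$, with $H$ large.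

In the *free phase* we put no condition on the next digits $B\in[0,1]^{mn}$. Typically $g_tu_Bv=(e^{t/n}By_v,e^{-t/m}y_v)$ has length about $e^{t/n-H}$, so $v$ remains short for a time slightly less than $nH$. Shortly before it is lost, we look for a second charged vector $w=(x_w,y_w)$ that is not too long and satisfies $|x_w|\le K|y_w|$ with a fixed $K$.

In the *slab phase* a bounded correction $B'$ with $B'y_w=-x_w$ turns $w$ into $(0,y_w)$. If all further changes $D$ satisfy $Dy_w=0$, then $w$ stays vertical and shrinks like $e^{-s/m}$. After a time of about $mH$ it has length about $e^{-H}$, and it takes over the role of $v$.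

## 2. Infinitely badly approximable pairs and the short-vector criterion

For $\mathbf x\in\mathbb R^k$ let $\|\mathbf x\|=\max|x_i|$ and $\|\mathbf x\|_{\mathbb Z}=\min_{\mathbf n\in\mathbb Z^k}\|\mathbf x-\mathbf n\|$. We write $|\cdot|$ for the Euclidean norm (Frobenius norm on matrices) and $|\cdot|_\infty$ for the maximum of the absolute values of the entries of a matrix.

**Definition 2.** A pair $(A,\mathbf b)\in M_{m,n}(\mathbb R)\times\mathbb R^m$ is *infinitely badly approximable* if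
$$\liminf_{\mathbf q\in\mathbb Z^n,\ \|\mathbf q\|\to\infty}\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}=\infty .$$
$\mathbf{Bad}(\infty)$ is the set of such pairs, and $\mathbf{Bad}^{\mathbf b}(\infty)=\{A:(A,\mathbf b)\in\mathbf{Bad}(\infty)\}$.

In words: modulo $\mathbb Z^m$ the vectors $A\mathbf q$ stay away from $\mathbf b$ by more than any fixed multiple of $\|\mathbf q\|^{-n/m}$. For example, with $m=2$, $n=1$, $\mathbf b=(\frac12,0)$ and $A=(0,\alpha)^T$, the first coordinate of $Aq-\mathbf b$ is always $-\frac12$. So $\|Aq-\mathbf b\|_{\mathbb Z}=\frac12$ for all $q$, and the pair is infinitely badly approximable for every $\alpha\in\mathbb R$.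

How large are these sets, measured by Hausdorff dimension $\dim_H$ (with $M_{m,n}(\mathbb R)\cong\mathbb R^{mn}$)? The question comes from Taehyeong Kim, "Infinitely badly approximable affine forms", arXiv:2406.00821 (2024). The following is given with it: for $(m,n)\ne(1,1)$ and $\mathbf b\in\mathbb R^m\setminus\mathbb Z^m$,
$$n(m-1)\le\dim_H\mathbf{Bad}^{\mathbf b}(\infty)\le mn-\tfrac{mn}{m+n},\qquad n(m-1)+m\le\dim_H\mathbf{Bad}(\infty)\le mn+m-\tfrac{mn}{m+n}. \tag{2}$$
We use the two upper bounds in (2) as given, and nothing else from (2). It is also given that the upper bounds are attained when $m=1$, $n\ge2$; we do not use this.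

**Theorem 1.** Let $(m,n)\neq(1,1)$. For every $\mathbf b\in\mathbb R^m\setminus\mathbb Z^m$,
$$\dim_H\mathbf{Bad}^{\mathbf b}(\infty)=mn-\tfrac{mn}{m+n},\qquad \dim_H\mathbf{Bad}(\infty)=mn+m-\tfrac{mn}{m+n}.$$

**Theorem 2.** Let $(m,n)\ne(1,1)$, $\mathbf b\in\mathbb R^m\setminus\mathbb Z^m$, and let $\psi:\mathbb N\to[1,\infty)$ satisfy $\log\psi(Q)=o(\log Q)$. Put
$$\mathbf{Bad}^{\mathbf b}_\psi=\Big\{A:\ \lim_{\|\mathbf q\|\to\infty}\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}\big/\psi(\|\mathbf q\|)=\infty\Big\},\qquad \mathbf{Bad}_\psi=\{(A,\mathbf b):A\in\mathbf{Bad}_\psi^{\mathbf b}\}.$$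
Then $\dim_H\mathbf{Bad}^{\mathbf b}_\psi=mn-\frac{mn}{m+n}$ and $\dim_H\mathbf{Bad}_\psi=mn+m-\frac{mn}{m+n}$.

The relay is useful because of the following criterion, applied with $B=A^T$.

**Lemma 3.** Let $B\in M_{n,m}(\mathbb R)$, $t\ge0$, $0<\varepsilon\le\frac1{8\sqrt n}$. Suppose some charged $u\in\mathbb Z^d$ has $|g_tu_Bu|\le\varepsilon$. If $\mathbf q\in\mathbb Z^n$ has $\|\mathbf q\|=e^{t/n}$, then with $A=B^T$
$$\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}\ge\frac1{8\sqrt m\,\varepsilon}.$$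

**Proof.** Let $u=(r,p)$ and choose $s\in\mathbb Z^m$ with $\|A\mathbf q-\mathbf b-s\|=\|A\mathbf q-\mathbf b\|_{\mathbb Z}$. Since $p\cdot A\mathbf q=(Bp)\cdot\mathbf q$,
$$p\cdot(A\mathbf q-\mathbf b-s)=(Bp+r)\cdot\mathbf q-p\cdot\mathbf b-(r\cdot\mathbf q+p\cdot s),$$
and the last bracket is an integer. Hence $\frac14\le\|p\cdot\mathbf b\|\le|Bp+r||\mathbf q|+|p||A\mathbf q-\mathbf b-s|$. The hypothesis says that $|Bp+r|\le\varepsilon e^{-t/n}$ and $|p|\le\varepsilon e^{t/m}$. Also $|\mathbf q|\le\sqrt n\,e^{t/n}$. So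
$$\tfrac14\le\varepsilon\sqrt n+\varepsilon e^{t/m}\sqrt m\,\|A\mathbf q-\mathbf b\|_{\mathbb Z}\le\tfrac18+\varepsilon\sqrt m\,\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z},$$
because $e^{t/m}=\|\mathbf q\|^{n/m}$. $\square$

The next lemma lets us charge a vector by adding a few copies of a charged one, and it supplies a first charged vector.

**Lemma 4.** (i) If $\|\vartheta\|\ge\frac14$ and $s\in\mathbb R/\mathbb Z$, then some $j\in\{0,1,2\}$ has $\|s+j\vartheta\|\ge\frac14$. (ii) If $\beta\in\mathbb R\setminus\mathbb Z$, then some integer $c\ge1$ has $\|c\beta\|\ge\frac14$.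

**Proof.** (i) Changing both signs if necessary, represent $\vartheta$ by $\varphi\in[\frac14,\frac12]$. If $\|s\|\ge\frac14$ take $j=0$. Otherwise represent $s$ by a number in $(-\frac14,\frac14)$. Since $s+2\varphi>\frac14$, the least $j$ with $s+j\varphi\ge\frac14$ is $1$ or $2$, and for it $s+j\varphi<\frac14+\varphi\le\frac34$. (ii) Let $\varphi=\|\beta\|\in(0,\frac12]$. The least $c\ge1$ with $c\varphi\ge\frac14$ has $c\varphi<\frac34$, and $\|c\beta\|=\|c\varphi\|$. $\square$

## 3. One vector forever, the entropy budget of a relay, and the trouble with $n=1$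

**The excluded case $m=n=1$.** Here the formula of Theorem 1 would give dimension $\frac12$, but $\mathbf{Bad}^b(\infty)\subset\mathbb Q$ for every $b$. Indeed, let $\alpha$ be irrational. If $b\notin\mathbb Z\alpha+\mathbb Z$, Minkowski's theorem gives infinitely many $q\in\mathbb Z$ with $|q|\,\|q\alpha-b\|_{\mathbb Z}<\frac14$. If $b=k\alpha+l$ with $k,l\in\mathbb Z$, Dirichlet's theorem gives infinitely many $q\ge1$ with $q\|q\alpha\|_{\mathbb Z}<1$, and then $|q+k|\,\|(q+k)\alpha-b\|_{\mathbb Z}\le(1+|k|)\,q\|q\alpha\|_{\mathbb Z}<1+|k|$. In both cases the liminf is finite.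

**One vector forever.** The simplest way to have a short charged vector at all times is to use a single one. Choose $(r,p)\in\mathbb Z^n\times\mathbb Z^m$ charged and require $Bp=-r$. Then $g_tu_B(r,p)=(0,e^{-t/m}p)\to0$, so $A=B^T\in\mathbf{Bad}^{\mathbf b}(\infty)$ by Lemma 3. (When $\mathbf b\notin\mathbb Z^m$, charged vectors with $p\neq0$ exist by Lemma 4(ii).) The equation $Bp=-r$ cuts out an affine space of dimension $n(m-1)$, which is the lower bound in (2). For $m=2$, $n=1$ this is $1$, against the value $\frac43$ of Theorem 1. For $m=1$ it is $0$. The approach stops here: a fixed $p\ne0$ costs one linear equation for each of the $n$ rows of $B$, at all scales. To gain dimension the vector has to be changed infinitely often, and the equations imposed only part of the time.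

**The budget of a relay.** Ignore lower-order terms. By (1), in a phase of length $s$ one specifies $B$ to a precision finer by the factor $e^{-\theta s}$. A free phase of length $\tau\approx nH$ leaves all $mn$ coordinates free, which is about $e^{\theta mn\cdot nH}$ choices. A slab phase of length $S\approx mH$ leaves $n(m-1)$ coordinates free, which is about $e^{\theta n(m-1)\cdot mH}$ choices. Over the total time $(m+n)H$ the ratio of the logarithm of the number of choices to the logarithm of the scale is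
$$\frac{\theta H(mn^2+mn(m-1))}{\theta(m+n)H}=\frac{mn(m+n-1)}{m+n}=mn-\frac{mn}{m+n}.$$
So a relay with negligible losses would give exactly the dimension in Theorem 1. The rest of these notes proves that such a relay exists.

**The handover, and where it fails for $n=1$.** Let $a$ be a large parameter. Suppose that the free phase is stopped when $v$ has length about $a^{-(d-1)}$. The lattice is unimodular, so its projection orthogonal to $v$ has rank $d-1$ and covolume about $a^{d-1}$. If this projection is balanced, the new vector $w$ has length about $a$. From then on $v$ grows like $a^{-(d-1)}e^{s/n}$, and $w$ decays like $ae^{-s/m}$. The two are equal when $e^{\theta s}=a^d$, that is, $s=mn\log a$, and the common value is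
$$a\,e^{-s/m}=a^{1-n}.$$
For $n\ge2$ this is small, and the relay can work. For $n=1$ it equals $1$ whatever $a$ is: at the moment of handover neither vector is short.

For $n=1$ we therefore do not want a balanced projection. When $n=1$, the vector $v$ at the end of the free phase points almost along the only $x$-axis. So projecting orthogonally to $v$ essentially keeps the $y$-part, and the free phase just multiplies the projected lattice by $e^{-\tau/m}$, up to bounded factors. We therefore prepare, at the end of the *preceding* slab phase, a projected lattice whose shortest vector is smaller than the balanced size by the factor $a^{-1}$. This costs a time of order $\log a$ only, and after the free phase $w$ has length about $a^{-1+1/m}$ instead of $a$.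

## 4. Projected lattices and four counting facts

From now on $c,C>0$ denote constants depending only on $(m,n)$, possibly different at each occurrence, and $\asymp$ means equality up to such factors. For a lattice $M$ of rank $k$ in a $k$-dimensional Euclidean space, $\lambda_1(M)\le\dots\le\lambda_k(M)$ are its successive minima. If $v$ is a primitive vector of a lattice $L$, then $L_v$ denotes the orthogonal projection of $L$ to $v^\perp$. It is a lattice of covolume $\mathrm{covol}(L)/|v|$, and the kernel of $L\to L_v$ is $\mathbb Zv$. If lifts of a basis of $L_v$ are added to $v$, one gets a basis of $L$. For example, if $L\subset\mathbb R^2$ has the basis $v=(\varepsilon,0)$ and $(s,1/\varepsilon)$, then $L_v=\{0\}\times\frac1\varepsilon\mathbb Z$, whatever $s$ is.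

* **(G1)** $\prod_i\lambda_i(M)\asymp\mathrm{covol}(M)$ (Minkowski). Hence $\lambda_k\le C\,\mathrm{covol}(M)/\lambda_1^{k-1}$.
* **(G2)** $M$ has a basis of vectors of norm $\le k\lambda_k$.
* **(G3)** If $\rho\ge\lambda_k$, then $\#\{u\in M:|u|\le\rho\}\le C\rho^k/\mathrm{covol}(M)$.
* **(G4)** Let $U$ be a set of vectors such that $N(\rho)=\#\{u\in U:|u|\le\rho\}$ is finite for every $\rho$. Suppose $N(\rho)=0$ for $\rho<\lambda$ and $N(\rho)\le\mathsf A\rho^\kappa$ for $\rho\ge\rho_0$, where $\rho_0\ge\lambda>0$ and $\kappa\ge n+1$. Then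
$$\sum_{u\in U,\ |u|\le P}|u|^{-n}\le C_\kappa\mathsf A\big(\lambda^{-n}\rho_0^\kappa+P^{\kappa-n}\big).$$
* **(G5)** If $v\in L$ is primitive, then $\lambda_1(L)\ge\min(|v|,\lambda_1(L_v))$.
* **(G6)** If $v\in L$ is primitive, then $\lambda_1(L_v)\ge c\,\lambda_1(L)^2/|v|$.

For (G2), let $v_1,\dots,v_k$ be independent vectors realizing the minima. There is a basis $b_1,\dots,b_k$ with $b_i=\sum_{j\le i}t_jv_j$, $0<t_i\le1$, and after subtracting integer multiples of earlier $v_j$ one may take $|t_j|\le\frac12$ for $j<i$; so $|b_i|\le k\lambda_k$. For (G3), rounding the coefficients in $\sum t_jv_j$ shows that every point lies within $\frac k2\lambda_k$ of $M$, so the Voronoi cell lies in a ball of that radius. Its translates by the counted points have disjoint interiors and lie in a ball of radius $C\rho$. For (G4), points with $|u|\le\rho_0$ contribute at most $\lambda^{-n}N(\rho_0)\le\lambda^{-n}\mathsf A\rho_0^\kappa$. The shell $2^j\rho_0<|u|\le2^{j+1}\rho_0$ contributes at most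 $2^\kappa\mathsf A(2^j\rho_0)^{\kappa-n}$, and we only need $j$ with $2^j\rho_0\le P$. This is a geometric sum of ratio $2^{\kappa-n}\ge2$, hence at most $2^{\kappa+1}\mathsf AP^{\kappa-n}$. For (G5), a nonzero vector of $L$ lies in $\mathbb Zv$ or has nonzero projection. For (G6), let $\ell\in L\setminus\mathbb Zv$. The rank-two lattice $\mathbb Z\ell+\mathbb Zv$ has covolume $|v|$ times the norm of the projection of $\ell$, and by (G1) this covolume is at least $c\lambda_1(L)^2$.

## 5. Parameters and admissible states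

Let $(a_k)_{k\ge0}$ and $(H_k)_{k\ge0}$ be nondecreasing sequences with
$$a_k\ge a_*,\qquad H_k\ge C_*\log a_{k+1}\qquad(k\ge0), \tag{P}$$
where $a_*\ge2$ and $C_*$ are large constants depending only on $(m,n)$. We enlarge them finitely often. The effect is that any fixed constant is at most any fixed positive power of $a_k$ (take $a_*$ large), and any fixed power of $a_{k+1}$ is at most $e^{\delta H_k}$ for any fixed $\delta>0$ (take $C_*$ large). Put
$$\begin{aligned}
n\ge2:&\quad \tau_k=n\big(H_k-(d-1)\log a_k\big),& Y_k&=a_k,& \gamma&=n-1,\\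
n=1:&\quad \tau_k=H_k-\log a_k,& Y_k&=a_k^{-1+1/m},& \gamma&=\tfrac m{m+1},
\end{aligned}$$
and $S_k=m(H_{k+1}+\log Y_k)$, $T_k=\tau_k+S_k$. In the $k$-th round of the relay, $v$ has length about $e^{-H_k}$ at the start, $\tau_k$ is the length of the free phase, $Y_k$ is the expected length of $y_w$ at its end, and $S_k$ is the time that $g_s$ needs to contract $(0,y)$ with $|y|=Y_k$ to length $e^{-H_{k+1}}$. The quantity $a_k^{-\gamma}$ is the common length at the handover.

**Definition 3.** $(\Lambda,\chi,v)$ is *$k$-admissible* if $\Lambda$ is a unimodular lattice in $\mathbb R^d$, $\chi:\Lambda\to\mathbb R/\mathbb Z$ is a homomorphism, $v=(0,y_v)\in\Lambda$ is primitive and charged, the number $H:=-\log|y_v|$ satisfies $|H-H_k|\le W$, and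

* if $n\ge2$: $\lambda_1(\Lambda_v)\ge a_k^{-6d}e^{H/(d-1)}$;
* if $n=1$: $\kappa_-a_k^{-1}e^{H/m}\le\lambda_1(\Lambda_v)\le\kappa_+a_k^{-1}e^{H/m}$.

Here $\kappa_\pm$ come from Proposition 5, and $W=2\log C_0$ with $C_0>1$ from Proposition 6. The order of choice is: first the constants of Proposition 5, then $C_0$ and $K$ of Proposition 6, all depending only on $(m,n)$ and chosen without reference to $W$; then $W$; and $a_*,C_*$ last.

Since $\Lambda_v$ has rank $d-1$ and covolume $e^H$, the number $e^{H/(d-1)}$ is its balanced size. For $n\ge2$ the condition says that $\Lambda_v$ is balanced up to a power of $a_k$. An example with $H=H_k$ is $\Lambda=e^{H/(d-1)}\mathbb Z^{d-1}\times e^{-H}\mathbb Z$, with $v=(0,\dots,0,e^{-H})$ and $\chi$ equal to half the last integer coordinate. For $n=1$ (so $d-1=m\ge2$) the shortest vector must have the prescribed, smaller size. Replace the first factor in the example by a product of $\kappa a_k^{-1}e^{H/m}\,\mathbb Z$ and $m-1$ copies of $(a_k/\kappa)^{1/(m-1)}e^{H/m}\,\mathbb Z$,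 with $\kappa\in[\kappa_-,\kappa_+]$ and $a_k\ge\kappa$. The covolume is still $e^H$, and the first factor gives the shortest vector.

## 6. The slab phase

For $0\ne y\in\mathbb R^m$ let
$$V_y=\{D\in M_{n,m}(\mathbb R):Dy=0\},\qquad\mathcal D_y=\{D\in V_y:|D|\le1\},$$
so $\dim V_y=n(m-1)$. Let $w=(0,y)$ be a primitive vector of a unimodular lattice $L^*$, and $M=L^*_w\subset w^\perp=\mathbb R^n\times y^\perp$. For $D\in V_y$ both $u_D$ and $g_S$ preserve $w^\perp$ and $\mathbb Rw$, so they commute with the projection along $w$. Therefore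
$$g_Su_Dw=(0,e^{-S/m}y),\qquad (g_Su_DL^*)_{g_Su_Dw}=g_Su_DM,\qquad \mathrm{covol}(g_Su_DM)=e^{S/m}/|y|. \tag{3}$$
The next proposition says that many $D$ bring the projected lattice into the state required by Definition 3, and that the number of such $D$ is as in the budget of Section 3.

**Proposition 5.** There are $\kappa_0\in(0,1]$ and $\kappa_-,\kappa_+,C',C''>0$ depending only on $(m,n)$ such that the following holds. Let $2\le a\le a^+$, let $L^*$ be unimodular, $w=(0,y)\in L^*$ primitive, $M=L^*_w$, with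
$$a^{-3d}\le|y|\le a^{3d},\qquad\lambda_1(M)\ge a^{-3d},\qquad S\ge C'\log a^+ .$$
Put $e^{H'}=e^{S/m}/|y|$. There is a finite nonempty $\mathcal D\subset V_y\cap\{|D|_\infty\le2\}$, with points pairwise at $|\cdot|_\infty$-distance $\ge e^{-\theta S}$ and $\#\mathcal D\ge c\,e^{\theta Sn(m-1)}(a^+)^{-C''}$, such that for all $D\in\mathcal D$:

* $m=1$: $\lambda_1(g_Su_DM)\ge a^{-6d}e^{H'/(d-1)}$;
* $m,n\ge2$: $\lambda_1(g_Su_DM)\ge\kappa_0e^{H'/(d-1)}$;
* $n=1$: $\kappa_-(a^+)^{-1}e^{H'/m}\le\lambda_1(g_Su_DM)\le\kappa_+(a^+)^{-1}e^{H'/m}$.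

**Step 1: the case $m=1$, where there is nothing to choose.** Here $V_y=\{0\}$; take $\mathcal D=\{0\}$. Now $M\subset\mathbb R^n$ and $d-1=n$. Since $e^{H'}=e^S/|y|$,
$$\lambda_1(g_SM)=e^{S/n}\lambda_1(M)=\lambda_1(M)|y|^{1/n}e^{H'/n}\ge a^{-3d-3d/n}e^{H'/n}\ge a^{-6d}e^{H'/n}.$$

**Step 2: for $m\ge2$, half of all $D\in\mathcal D_y$ give a balanced lattice.** We claim: if $S\ge C_1\log a$ with $C_1$ large and $\kappa_0$ is small enough, then the set $E'$ of $D\in\mathcal D_y$ with
$$\lambda_1(g_Su_DM)\ge r:=\kappa_0\big(e^{S/m}/|y|\big)^{1/(d-1)}$$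
has at least half the Lebesgue measure of $\mathcal D_y$. This is a union bound over the vectors of $M$ that could become short.

Put $\rho=re^{-S/n}$ and $\lambda=a^{-3d}$. Since
$$\frac1n-\frac1{m(d-1)}=\frac{m(d-1)-n}{nm(d-1)}=\frac{(m-1)d}{nm(d-1)}>0,$$
we have $\rho\le a^{3d}e^{-S(m-1)d/(nm(d-1))}\le\lambda/2$ for $C_1$ large. Suppose $0\ne u=(x,\bar y)\in M$, $D\in\mathcal D_y$ and $|g_Su_Du|\le r$. Then $|x+D\bar y|\le\rho$ and $|\bar y|\le re^{S/m}$. Hence $|u|\le|x|+|\bar y|\le\rho+2|\bar y|$. As $|u|\ge\lambda\ge2\rho$, this gives $|\bar y|\ge|u|/4>0$, and also $|u|\le P:=3re^{S/m}$.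

For fixed $u$, the rows of $D$ range over the unit ball of $y^\perp$, and $\bar y\in y^\perp$. The condition $|x+D\bar y|\le\rho$ confines each of the $n$ rows to a slab of width $2\rho/|\bar y|$, so the measure of such $D$ is at most $C(\rho/|\bar y|)^n\le C(\rho/|u|)^n$. Summing,
$$|\mathcal D_y\setminus E'|\le C\rho^n\sum_{u\in M,\ \lambda\le|u|\le P}|u|^{-n}.$$
Now $M$ has rank $d-1$ and covolume $1/|y|$. By (G1), $\lambda_{d-1}(M)\le\rho_0:=\max(\lambda,\,C|y|^{-1}\lambda^{-(d-2)})$. By (G3), the hypothesis of (G4) holds for $U=M\setminus\{0\}$ with $\kappa=d-1\ge n+1$ (this uses $m\ge2$) and $\mathsf A=C|y|$. The numbers $|y|,\lambda^{-1},\rho_0$ are at most $Ca^C$. Hence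
$$|\mathcal D_y\setminus E'|\le Ca^C\rho^n+C|y|\rho^nP^{m-1}\le Ca^Ce^{-S(m-1)d/(m(d-1))}+C|y|\,r^{d-1}e^{-S+S(m-1)/m}.$$
Since $r^{d-1}=\kappa_0^{d-1}e^{S/m}/|y|$, the last term equals $C\kappa_0^{d-1}$. The measure of $\mathcal D_y$ depends only on $(m,n)$. Choose $\kappa_0$ small and then $C_1$ large; the claim follows.

**Step 3: the case $m,n\ge2$.** Let $\mathcal D$ be a maximal $e^{-\theta S}$-separated subset of $E'$ with respect to $|\cdot|_\infty$. A $|\cdot|_\infty$-ball of radius $\rho'$ in $V_y$ has measure at most $C\rho'^{\,n(m-1)}$, and the balls of radius $e^{-\theta S}$ about $\mathcal D$ cover $E'$, so $\#\mathcal D\ge ce^{\theta Sn(m-1)}$. All $D\in\mathcal D$ have $|D|_\infty\le1$, and $r=\kappa_0e^{H'/(d-1)}$.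

**Step 4: the case $n=1$, where we finish by making one vector shorter.** Here $m\ge2$ and $d-1=m$. Stop the balanced phase a little early: let
$$\Delta=\frac{m^2}{m+1}\log a^+,\qquad S'=S-\Delta.$$
For $C'$ large, $S'\ge C_1\log a$, so Step 2 applies with $S'$; let $E'$ be its good set. For $D\in E'$ put $M'=g_{S'}u_DM$. Its covolume is $Q^m$ with $Q=(e^{S'/m}/|y|)^{1/m}$, and $\lambda_1(M')\ge\kappa_0Q$. By (G1) and (G2), $M'$ has a basis $u_i=(x_i,\bar y_i)$, $1\le i\le m$, with $|u_i|\le CQ$. Expanding the determinant along the $x$-coordinate,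
$$Q^m\le\sum_i|x_i|\prod_{j\ne i}|\bar y_j|.$$
Each product has $m-1\ge1$ factors. If all $|\bar y_j|$ were at most $cQ$ with $c\le C$, the right side would be at most $mC^{m-1}cQ^m$, which is false for $c$ small. So $|\bar y_i|\ge cQ$ for some $i$. Put $D'=-x_i\bar y_i^T/|\bar y_i|^2$. Then $D'y=0$ because $\bar y_i\perp y$; moreover $D'\bar y_i=-x_i$ and $|D'|\le C_8$ for a constant $C_8$. Let $D_f=D+e^{-\theta S'}D'\in V_y$. By (1), $g_Su_{D_f}M=g_\Delta u_{D'}M'$. This lattice contains $g_\Delta u_{D'}u_i=(0,e^{-\Delta/m}\bar y_i)\ne0$, so $\lambda_1(g_Su_{D_f}M)\le CQe^{-\Delta/m}$. On the other hand $g_\Delta$ shrinks no vector by more than $e^{-\Delta/m}$, and $u_{D'}^{-1}=u_{-D'}$ is bounded, so $\lambda_1(g_Su_{D_f}M)\ge e^{-\Delta/m}\lambda_1(u_{D'}M')\ge cQe^{-\Delta/m}$. Finally $Q^m=e^{H'-\Delta/m}$, hence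
$$Qe^{-\Delta/m}=e^{H'/m}e^{-\Delta(m+1)/m^2}=(a^+)^{-1}e^{H'/m}.$$
This proves the two-sided bound and defines $\kappa_\pm$.

Let $D$ run over a maximal $(2C_8+1)e^{-\theta S'}$-separated subset of $E'$, and let $\mathcal D$ be the set of the $D_f$. They are separated by at least $e^{-\theta S'}\ge e^{-\theta S}$. Also $|D_f|_\infty\le1+C_8e^{-\theta S'}\le2$ for $C'$ large, and $\#\mathcal D\ge ce^{\theta S'(m-1)}=ce^{\theta S(m-1)}e^{-\theta\Delta(m-1)}\ge ce^{\theta S(m-1)}(a^+)^{-C''}$. $\square$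

## 7. The free phase

Here we show that for most $B\in[0,1]^{mn}$ the lattice at the end of the free phase contains a charged vector $w$ of the expected size with $|x_w|\le K|y_w|$. For $n\ge2$ it comes from a first-moment computation, and for $n=1$ from the vector prepared in advance.

**Proposition 6.** There are $C_0>1$ and $K$ depending only on $(m,n)$ such that for $a_*,C_*$ large the following holds. Let $(\Lambda,\chi,v)$ be $k$-admissible, $a=a_k$, $\tau=\tau_k$. There is a measurable $E\subset[0,1]^{mn}$ with $|E|\ge1-2^{-mn-1}$ such that for each $B\in E$ the lattice $L=g_\tau u_B\Lambda$ contains a primitive $w=(x_w,y_w)$ with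

* (a) $\|\chi(w)\|\ge\frac14$;
* (b) $C_0^{-1}\le|y_w|\big/\big(Y_ke^{(H-H_k)/(d-1)}\big)\le C_0$ and $|x_w|\le K|y_w|$;
* (c) $\lambda_1(L)\ge a^{-d}$.

In the proof, $c,C$ do not depend on $W$. Whenever a factor depending on $W$ or a power of $a$ appears, it is written out and then absorbed by taking $a_*$ or $C_*$ large. By (P), both $\tau$ and $H\ge H_k-W$ exceed any prescribed multiple of $\log a$.

**Step 1: for most $B$ the vector $v$ grows at full speed.** Let $E_1=\{B\in[0,1]^{mn}:|By_v|\ge c_1|y_v|\}$. Some coordinate has $|y_{v,j}|\ge|y_v|/\sqrt m$. If $B\notin E_1$, the first entry of $By_v$ is less than $c_1|y_v|$ in absolute value, which confines $B_{1j}$ (the other entries being fixed) to an interval of length at most $2\sqrt m\,c_1$. So $|[0,1]^{mn}\setminus E_1|\le2\sqrt m\,c_1\le2^{-mn-2}$ for a small constant $c_1$. For $B\in E_1$,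
$$v_\tau:=g_\tau u_Bv=(e^{\tau/n}By_v,\ e^{-\tau/m}y_v),\qquad|v_\tau|\asymp e^{\tau/n-H},\qquad |e^{-\tau/m}y_v|=e^{-\tau/m-H}. \tag{4}$$

### The case $n\ge2$

Put
$$\tilde a=e^{(H-\tau/n)/(d-1)}=a\,e^{(H-H_k)/(d-1)}=Y_ke^{(H-H_k)/(d-1)}.$$
Then $|v_\tau|\asymp\tilde a^{-(d-1)}$ on $E_1$, and $e^{-W}a\le\tilde a\le e^Wa$.

**Step 2: a first-moment bound.** We want to know that $L$ has few short vectors outside $\mathbb Zv_\tau$. Let $F_r(B)=\#\{w\in\Lambda\setminus\mathbb Zv:|g_\tau u_Bw|\le r\}$. We claim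
$$\int_{[0,1]^{mn}}F_r\,dB\le Cr^d\qquad(1\le r\le2\tilde a). \tag{5}$$
Let $\rho=re^{-\tau/n}$ and $\lambda=\lambda_1(\Lambda_v)\ge\lambda_*:=a^{-6d}e^{H/(d-1)}$. Since $\rho\le2e^Wa\cdot a^{d-1}e^{-H_k}$, we have $\rho\le\lambda_*/2\le\lambda/2$ for $C_*$ large. Let $w=(x,y)\in\Lambda\setminus\mathbb Zv$. Its projection to $v^\perp$ is a nonzero element of $\Lambda_v$, so $|w|\ge\lambda$. If moreover $|g_\tau u_Bw|\le r$, then $|x+By|\le\rho$ and $|y|\le re^{\tau/m}$, hence $|w|\le\rho+(1+d)|y|$ (note $|B|\le\sqrt{mn}\le d$). Since $|w|\ge2\rho$, this gives $|y|\ge|w|/(2d+2)>0$, and also $|w|\le P:=(d+2)re^{\tau/m}$. Treating the $n$ rows of $B$ separately, as in Step 1,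
$$\big|\{B\in[0,1]^{mn}:|x+By|\le\rho\}\big|\le(2\sqrt m\,\rho/|y|)^n\le C(\rho/|w|)^n .$$
Therefore
$$\int F_r\le C\rho^n\sum_{w\in\Lambda\setminus\mathbb Zv,\ |w|\le P}|w|^{-n}.$$

To apply (G4) we need the growth of $N(\rho')=\#\{w\in\Lambda\setminus\mathbb Zv:|w|\le\rho'\}$. We have $N(\rho')=0$ for $\rho'<\lambda$, in particular for $\rho'<\lambda_*$. Let $\rho'\ge\lambda$. For $C_*$ large, $\lambda\ge\lambda_*\ge e^{-H}=|v|$. Each point of $\Lambda_v$ has at most $2\rho'/|v|+1\le3\rho'e^H$ lifts of norm $\le\rho'$. The lattice $\Lambda_v$ has rank $d-1$ and covolume $e^H$, so by (G1)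
$$\lambda_{d-1}(\Lambda_v)\le\rho_0:=Ce^H\lambda_*^{-(d-2)}=Ca^{6d(d-2)}e^{H/(d-1)}.$$
By (G3), for $\rho'\ge\rho_0$ it has at most $C\rho'^{\,d-1}e^{-H}$ points of norm $\le\rho'$. So $N(\rho')\le C\rho'^{\,d}$ for $\rho'\ge\rho_0$, and $\rho_0\ge\lambda_{d-1}(\Lambda_v)\ge\lambda\ge\lambda_*$. Now (G4), with lower cutoff $\lambda_*$, $\mathsf A=C$ and $\kappa=d\ge n+1$, gives, because $\rho^n=r^ne^{-\tau}$ and $P^{d-n}=Cr^me^\tau$,
$$\int F_r\le Cr^ne^{-\tau}\big(\lambda_*^{-n}\rho_0^d+r^me^\tau\big)\le Cr^d+Cr^na^Ce^{-nH_k+mH/(d-1)}.$$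
In the last term we used $e^{-\tau}=a^{n(d-1)}e^{-nH_k}$ and $-n+d=m$. Since
$$n-\frac m{d-1}=\frac{(n-1)d}{d-1}>0$$
and $|H-H_k|\le W$, the last term is at most $r^n\le r^d$ for $C_*$ large. This is the place where $n\ge2$ is used, and (5) follows.

**Step 3: for most $B$ the projection orthogonal to $v_\tau$ is balanced.** Let $B\in E_1$, $L=g_\tau u_B\Lambda$ and $r=c_2\tilde a$ with a constant $c_2\le1$. For $a_*$ large, $r\ge1\ge|v_\tau|$. Suppose $L_{v_\tau}$ has a nonzero vector of norm $\le r$. Its lifts to $L$ differ by multiples of $v_\tau$. At least $2r/|v_\tau|-1\ge r/|v_\tau|$ of them have component along $v_\tau$ of size at most $r$, hence norm at most $2r$. They do not lie in $\mathbb Zv_\tau$, so $F_{2r}(B)\ge r/|v_\tau|\ge cr\tilde a^{d-1}$. By (5) at $2r\le2\tilde a$ and Chebyshev's inequality, such $B$ form a subset of $E_1$ of measure at most $Cr^d/(r\tilde a^{d-1})=Cc_2^{d-1}\le2^{-mn-2}$ for $c_2$ small. Remove it from $E_1$. The remaining set $E$ is Borel, $|E|\ge1-2^{-mn-1}$,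 and $\lambda_1(L_{v_\tau})\ge c_2\tilde a$ for $B\in E$.

**Step 4: a vector $w$ with a large $y$-part, and its charge.** Let $B\in E$. The covolume of $L_{v_\tau}$ is $|v_\tau|^{-1}\asymp\tilde a^{d-1}$. By (G1) and (G2), $L_{v_\tau}$ has a basis of vectors of norm $\le C\tilde a$. Lift it to $w_1,\dots,w_{d-1}\in L$ with components along $v_\tau$ at most $|v_\tau|$, so $|w_i|\le C\tilde a$. Then $v_\tau,w_1,\dots,w_{d-1}$ is a basis of $L$ with determinant $\pm1$. Suppose all $|y_{w_i}|\le c_3\tilde a$ with $c_3\le1$. Expand the determinant by Laplace along the $m$ $y$-rows, and bound each minor by the product of its column norms. If $v_\tau$ contributes its $x$-part, the term is at most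
$$(c_3\tilde a)^m\,|v_\tau|\,(C\tilde a)^{n-1}\le Cc_3^m .$$
If $v_\tau$ contributes its $y$-part, the term is at most
$$e^{-\tau/m-H}(c_3\tilde a)^{m-1}(C\tilde a)^n\le Ce^{-\tau/m-H}\tilde a^{d-1}=Ce^{-\theta\tau},$$
because $\tilde a^{d-1}=e^{H-\tau/n}$. So $1\le Cc_3^m+Ce^{-\theta\tau}$, which is false for $c_3$ small and $C_*$ large. Hence some $|y_{w_i}|\ge c_3\tilde a$.

Since $v_\tau$ is charged, Lemma 4(i) gives $j\in\{0,1,2\}$ such that $w=w_i+jv_\tau$ is charged. It is part of a basis, hence primitive. Moreover $|w|\le C\tilde a$, and $|y_w|\ge c_3\tilde a-2e^{-\tau/m-H}\ge\frac{c_3}2\tilde a$. As $\tilde a=Y_ke^{(H-H_k)/(d-1)}$, this proves (a) and (b). For (c), by (G5) and for $a_*$ large, $\lambda_1(L)\ge\min(|v_\tau|,c_2\tilde a)\ge c\tilde a^{-(d-1)}\ge a^{-d}$.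

### The case $n=1$, $m\ge2$

Take $E=E_1$ and let $\alpha=e^{\tau-H}=a^{-1}e^{H_k-H}$, so $|v_\tau|\asymp\alpha$. Write $z=By_v\in\mathbb R$; then $|z|\asymp e^{-H}=|y_v|$.

**Step 5: on each line parallel to $v$ there is a point that the free phase only contracts.** Let $u\in\Lambda\setminus\mathbb Zv$ have projection $u'=(x,y')\in\Lambda_v$, where $v^\perp=\mathbb R\times y_v^\perp$. On the line $u+\mathbb Rv=u'+\mathbb Rv$ take
$$u''=u'-\frac{x+By'}z\,v=(x,y''),\qquad y''=y'-\frac{x+By'}z\,y_v .$$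
Then $By''=By'-(x+By')=-x$, so $u_Bu''=(0,y'')$. We compare $|y''|$ with $|u'|$. Since $|y_v|/|z|\le C$, we have $|y''|\le|y'|+C|u'|\le C|u'|$. Conversely $|x|=|By''|\le C|y''|$, and $u'$ is the projection of $u''$, so $|u'|\le|u''|\le|x|+|y''|\le C|y''|$. Hence
$$|y''|\asymp|u'|,\qquad g_\tau u_Bu''=(0,e^{-\tau/m}y'')\in g_\tau u_Bu+\mathbb Rv_\tau. \tag{6}$$

**Step 6: the lower bound (c).** By (4), for $C_*$ large the $y$-part of $v_\tau$ is at most its $x$-part in norm. So the unit vector along $v_\tau$ has inner product at most $\frac1{\sqrt2}$ in absolute value with any unit vector $(0,\eta)$, and the distance of $(0,e^{-\tau/m}y'')$ from $\mathbb Rv_\tau$ is at least $\frac1{\sqrt2}e^{-\tau/m}|y''|$. By (6) this distance is the norm of the projection of $g_\tau u_Bu$ to $v_\tau^\perp$, and every nonzero vector of $L_{v_\tau}$ arises in this way. Therefore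
$$\lambda_1(L_{v_\tau})\ge ce^{-\tau/m}\lambda_1(\Lambda_v)\ge ca^{-1}e^{(H-\tau)/m}=ca^{-1}\alpha^{-1/m}.$$
By (G5), $\lambda_1(L)\ge\min(|v_\tau|,\lambda_1(L_{v_\tau}))\ge a^{-d}$ for $a_*$ large, because $|v_\tau|\ge ca^{-1}e^{-W}$ and $a^{-1}\alpha^{-1/m}=a^{-1+1/m}e^{(H-H_k)/m}\ge a^{-1}e^{-W}$.

**Step 7: the vector $w$.** Let $u\in\Lambda$ be such that $u'$ attains $\lambda_1(\Lambda_v)$. Then $u'$ is primitive in $\Lambda_v$, so $\{v,u\}$ extends to a basis of $\Lambda$. By (6), the vectors $g_\tau u_B(u+jv)$, $j\in\mathbb Z$, are $(0,e^{-\tau/m}y'')+fv_\tau$ with $f$ running through a coset of $\mathbb Z$. Start from the one with $f\in[0,1)$ and apply Lemma 4(i): one of them, $w$, has $f\in[0,3)$ and is charged. It is primitive. Its $x$-part is $f$ times that of $v_\tau$, so $|x_w|\le C\alpha$. Its $y$-part is $e^{-\tau/m}(y''+fy_v)$. Since $|y''|\asymp\lambda_1(\Lambda_v)\ge\kappa_-a^{-1}e^{H/m}$ is much larger than $|y_v|=e^{-H}$,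
$$|y_w|\asymp e^{-\tau/m}\lambda_1(\Lambda_v)\asymp a^{-1}e^{(H-\tau)/m}=a^{-1+1/m}e^{(H-H_k)/m}=Y_ke^{(H-H_k)/(d-1)}.$$
Both bounds of Definition 3 for $n=1$ were used here. Finally $|y_w|\asymp a^{-1}\alpha^{-1/m}$ gives
$$|x_w|/|y_w|\le C\alpha\,a\,\alpha^{1/m}\le Ce^{2W}a^{-1/m}\le1$$
for $a_*$ large. So (a) and (b) hold. $\square$

## 8. One round of the relay

The next proposition joins the two phases. The point of the tolerance $W$ is that an error in $H$ does not accumulate: by Proposition 6(b) an error $|H-H_k|$ is divided by $d-1\ge2$ in each round before $\log C_0$ is added.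

**Proposition 7.** For $a_*,C_*$ large and a $k$-admissible $(\Lambda,\chi,v)$ there is a finite set $\mathcal F$ of matrices, with $\#\mathcal F\ge c\,e^{d(T_k-S_k/m)}a_{k+1}^{-C}$, such that the cubes $Q_B=B+e^{-\theta T_k}[0,1]^{mn}$ $(B\in\mathcal F)$ lie in $[0,1]^{mn}$, have disjoint interiors, and:

1. for each $B\in\mathcal F$ there is $v^+$ such that $(g_{T_k}u_B\Lambda,\chi,v^+)$ is $(k+1)$-admissible;
2. for $B\in\mathcal F$, $\hat B\in Q_B$ and $t\in[0,T_k]$ there is a charged $u\in\Lambda$ with $|g_tu_{\hat B}u|\le C a_k^{-\gamma}$.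

Write $a=a_k$, $\tau=\tau_k$, $S=S_k$, $T=T_k$, $R=2(K+3)$. Constants may now depend on $W$, which is a function of $(m,n)$.

**Step 1: the construction of $\mathcal F$.** Let $\mathcal B$ be a maximal $Re^{-\theta\tau}$-separated subset (in $|\cdot|_\infty$) of $E\cap[\frac14,\frac34]^{mn}$. This set has measure at least $2^{-mn}-2^{-mn-1}=2^{-mn-1}$, so $\#\mathcal B\ge ce^{\theta\tau mn}=ce^{d\tau}$. For $B\in\mathcal B$ take $L,w$ from Proposition 6 and put $B'=-x_wy_w^T/|y_w|^2$. Then $B'y_w=-x_w$ and $|B'|\le K$. Let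
$$L^*=u_{B'}L=g_\tau u_{B+e^{-\theta\tau}B'}\Lambda,\qquad w^*=u_{B'}w=(0,y_w),\qquad M=L^*_{w^*}.$$
We check the hypotheses of Proposition 5 with $a^+=a_{k+1}$. By Proposition 6(b), $ca^{-1}\le|y_w|\le Ca$, so $a^{-3d}\le|y_w|\le a^{3d}$. Since $u_{B'}$ and its inverse are bounded, (G6) and Proposition 6(c) give $\lambda_1(M)\ge c\lambda_1(L)^2/|y_w|\ge ca^{-2d-1}\ge a^{-3d}$ for $a_*$ large. By (P), $S\ge m(H_{k+1}-\log a_k)\ge C'\log a_{k+1}$. So Proposition 5 applies to $L^*,w^*$ and gives $\mathcal D=\mathcal D(B)$. Let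
$$\mathcal F=\{B+e^{-\theta\tau}(B'+D):B\in\mathcal B,\ D\in\mathcal D(B)\}.$$

**Step 2: position and number of the cubes.** For fixed $B$ the points of $\mathcal F$ are $e^{-\theta\tau}e^{-\theta S}=e^{-\theta T}$-separated in $|\cdot|_\infty$, so their cubes have disjoint interiors. Since $|B'|_\infty\le K$, $|D|_\infty\le2$ and the cubes have side $e^{-\theta T}\le e^{-\theta\tau}$, they all lie within $|\cdot|_\infty$-distance $(K+3)e^{-\theta\tau}\le\frac14$ of $B$. So they lie in $[0,1]^{mn}$. As $R=2(K+3)$, cubes belonging to different $B\in\mathcal B$ have disjoint interiors. Moreover, as $\theta n(m-1)=d-\frac dm$,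
$$\#\mathcal F\ge ce^{d\tau}e^{\theta Sn(m-1)}a_{k+1}^{-C}=ce^{d(T-S/m)}a_{k+1}^{-C}.$$

**Step 3: the new state is admissible.** By (1), $g_Tu_{B+e^{-\theta\tau}(B'+D)}\Lambda=g_Su_{B'+D}\,g_\tau u_B\Lambda=g_Su_DL^*$. Let $v^+=g_Su_Dw^*=(0,e^{-S/m}y_w)$. It is primitive and charged. For $H^+=-\log|v^+|=H_{k+1}+\log Y_k-\log|y_w|$, Proposition 6(b) gives
$$|H^+-H_{k+1}|\le\log C_0+\frac{|H-H_k|}{d-1}\le\frac W2+\frac W2=W .$$
By (3) the projection of $g_Su_DL^*$ orthogonal to $v^+$ is $g_Su_DM$, and $H'=H^+$ in Proposition 5. For $m,n\ge2$ the required bound follows from $\kappa_0\ge a_{k+1}^{-6d}$ (take $a_*$ large), for $m=1$ from $a_k^{-6d}\ge a_{k+1}^{-6d}$, and for $n=1$ it is the conclusion of Proposition 5. This proves 1.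

**Step 4: a short charged vector at every moment.** Two vectors suffice. As $\hat B\in[0,1]^{mn}$,
$$|g_tu_{\hat B}v|\le Ce^{t/n-H}\qquad(t\ge0).$$
Next let $t=\tau+s$ with $0\le s\le S$, and write $\hat B=B+e^{-\theta\tau}(B'+D)+e^{-\theta T}Z$ with $B\in\mathcal B$, $D\in\mathcal D(B)$, $Z\in[0,1]^{mn}$. Let $w_0\in\Lambda$ be the element with $g_\tau u_Bw_0=w$. By (1), and since $Dy_w=0$,
$$g_tu_{\hat B}w_0=g_su_{e^{-\theta S}Z}u_Du_{B'}w=g_su_{e^{-\theta S}Z}(0,y_w).$$
Its norm is at most $C|y_w|(e^{s/n-\theta S}+e^{-s/m})\le C|y_w|e^{-s/m}$, since $s\le S$. Both $v$ and $w_0$ are charged. We use $v$ up to time $\tau+s_0$ and $w_0$ afterwards. Recall $|H-H_k|\le W$.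

If $n\ge2$, let $s_0=mn\log a\le S$. For $t\le\tau+s_0$ we get $|g_tu_{\hat B}v|\le Ca^{-(d-1)}e^{s_0/n}=Ca^{-(d-1)+m}=Ca^{1-n}$. For $\tau+s_0\le t\le T$ we get $|g_tu_{\hat B}w_0|\le Ca\,e^{-s_0/m}=Ca^{1-n}$.

If $n=1$, let $s_0=\frac1{m+1}\log a\le S$. For $t\le\tau+s_0$ we get $|g_tu_{\hat B}v|\le Ca^{-1}e^{s_0}=Ca^{-m/(m+1)}$. For $\tau+s_0\le t\le T$ we get $|g_tu_{\hat B}w_0|\le Ca^{-1+\frac1m}e^{-s_0/m}=Ca^{-1+\frac1m-\frac1{m(m+1)}}=Ca^{-m/(m+1)}$.

In both cases the bound is $Ca_k^{-\gamma}$. $\square$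

## 9. The Cantor set and its dimension

We now iterate Proposition 7. Besides (P) we shall use
$$a_k\to\infty,\qquad\frac{H_{k+1}}{H_k}\to1,\qquad\frac{\log a_{k+1}}{H_k}\to0,\qquad\frac{H_k}{\sum_{j<k}H_j}\to0 . \tag{Q}$$

**Proposition 8.** Let $\mathbf b\in\mathbb R^m\setminus\mathbb Z^m$, and let $(a_k),(H_k)$ be nondecreasing and satisfy (P) and (Q), with $a_0$ large in terms of $m,n,\mathbf b$. There are an integer $c_b\ge1$ depending only on $\mathbf b$ and a compact set $\mathcal K\subset M_{n,m}(\mathbb R)$ such that, with $t_k=m(H_0+\log c_b)+\sum_{j<k}T_j$, for every $B\in\mathcal K$, $A=B^T$ and all sufficiently large $k$,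
$$\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}\ge c\,a_k^{\gamma}\qquad\text{whenever } e^{t_k/n}\le\|\mathbf q\|\le e^{t_{k+1}/n}, \tag{7}$$
and
$$\dim_H\mathcal K\ge mn-\tfrac{mn}{m+n}. \tag{8}$$

**Step 1: an initial admissible state.** Let $b_i\notin\mathbb Z$, choose $c_b\ge1$ with $\|c_bb_i\|\ge\frac14$ by Lemma 4(ii), and put $p_0=c_be_i\in\mathbb Z^m$, $r_0=e_1\in\mathbb Z^n$, $v_0=(r_0,p_0)$. This vector is primitive, because an entry equals $1$, and it is charged. Let $B_0=-e_1e_i^T/c_b$, so that $u_{B_0}v_0=(0,p_0)$ and $|p_0|=c_b$. Let $L^*=u_{B_0}\mathbb Z^d$, $w=(0,p_0)$, $M=L^*_w$. Since $|B_0|\le1$, $\lambda_1(L^*)\ge c$, and by (G6) $\lambda_1(M)\ge c/c_b$. Hence, if $a_0$ is large in terms of $\mathbf b,m,n$, then $a_0^{-3d}\le|p_0|\le a_0^{3d}$ and $\lambda_1(M)\ge a_0^{-3d}$. Also $t_0=m(H_0+\log c_b)\ge mH_0\ge C'\log a_0$ by (P). So Proposition 5 applies with $S=t_0$ and $a=a^+=a_0$, and $H'=t_0/m-\log c_b=H_0$. Pick $D\in\mathcal D$ and set $B^{(0)}=B_0+D$.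 Then $g_{t_0}u_{B^{(0)}}\mathbb Z^d=g_{t_0}u_DL^*$ with the vector $(0,e^{-t_0/m}p_0)$ is $0$-admissible with $H=H_0$, for the reasons given in Step 3 of Section 8.

**Step 2: the tree of cubes.** The root, of level $0$, is $B^{(0)}+e^{-\theta t_0}[0,1]^{mn}$. Suppose a level-$k$ cube $B^{(k)}+e^{-\theta t_k}[0,1]^{mn}$ is given such that $g_{t_k}u_{B^{(k)}}\mathbb Z^d$, with a suitable vector, is $k$-admissible. Apply Proposition 7 to it. By (1),
$$g_{t_k+t}\,u_{B^{(k)}+e^{-\theta t_k}B}=g_tu_B\,g_{t_k}u_{B^{(k)}}. \tag{9}$$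
So the sets $B^{(k)}+e^{-\theta t_k}Q_B$ $(B\in\mathcal F)$ are cubes of side $e^{-\theta t_{k+1}}$ with disjoint interiors, they are contained in the given cube, and they satisfy the same hypothesis at level $k+1$. With the constants $c,C$ of Proposition 7, select exactly
$$N_k:=\big\lceil ce^{d(T_k-S_k/m)}a_{k+1}^{-C}\big\rceil\ge1$$
of them as children, for every level-$k$ cube. Let $\mathcal K$ be the set of matrices lying, for every $k$, in some level-$k$ cube. It is a decreasing intersection of nonempty compact sets.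

**Step 3: the inequality (7).** Let $B\in\mathcal K$ and $t\in[t_k,t_{k+1}]$. Since $B$ lies in a level-$(k+1)$ cube, Proposition 7(2) and (9) give a charged $u\in\mathbb Z^d$ with $|g_tu_Bu|\le Ca_k^{-\gamma}$. As $a_k\to\infty$ and $\gamma>0$, this is at most $\frac1{8\sqrt n}$ for $k$ large, and Lemma 3 with $\varepsilon=Ca_k^{-\gamma}$ gives (7).

**Step 4: a measure on $\mathcal K$.** Let $\mu_i$ be the probability measure that is uniform, with respect to Lebesgue measure, on the union of the level-$i$ cubes, and let $\mu$ be a weak limit point. It is a probability measure supported on $\mathcal K$. All level-$k$ cubes have the same number of level-$i$ descendants, so for $i\ge k$ each level-$k$ cube has $\mu_i$-mass $\prod_{j<k}N_j^{-1}$. An open $|\cdot|_\infty$-ball $U$ of radius $r\le e^{-\theta t_k}$ meets at most $4^{mn}$ level-$k$ cubes, because these have disjoint interiors and lie in a cube of side $4e^{-\theta t_k}$. Since $U$ is open, along the subsequence converging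 to $\mu$,
$$\mu(U)\le\liminf\mu_i(U)\le4^{mn}\prod_{j<k}N_j^{-1}.$$

**Step 5: the local dimension.** Let $e^{-\theta t_{k+1}}<r\le e^{-\theta t_k}$ with $k$ large, and $\mu(U)>0$. Then
$$\frac{\log\mu(U)}{\log r}\ge\frac{\sum_{j<k}\log N_j-C}{\theta t_{k+1}} .$$
By (Q), $H_j\to\infty$, $\tau_j=(n+o(1))H_j$ and $S_j/m=(1+o(1))H_j$, so $T_j=(d+o(1))H_j$ and $\log N_j\ge(d(d-1)+o(1))H_j$. Since $\sum H_j=\infty$ and $H_k=o(\sum_{j<k}H_j)$, we have $t_{k+1}=(d+o(1))\sum_{j<k}H_j$. So the right side has lower limit at least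
$$\frac{d(d-1)}{\theta d}=\frac{mn(d-1)}d=mn-\frac{mn}{m+n}.$$
By the mass distribution principle (if $\mu(U)\le r^s$ for all balls $U$ of small radius $r$, then every set of positive $\mu$-measure has dimension at least $s$), (8) follows. $\square$

## 10. Fibers, and the proof of Theorem 1

To pass from $\mathbf{Bad}^{\mathbf b}(\infty)$ to $\mathbf{Bad}(\infty)$ we need a Fubini-type inequality for Hausdorff dimension. Let $\mathcal H^s_\infty(X)=\inf\sum_i(\mathrm{diam}\,U_i)^s$ over countable covers of $X$, and recall that $\mathcal H^s_\infty(X)=0$ if and only if $\mathcal H^s(X)=0$, for $s>0$.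

**Lemma 9.** Let $X\subset\mathbb R^{mn}\times\mathbb R^m$ have slices $X^{\mathbf b}=\{A:(A,\mathbf b)\in X\}$ with $\dim_HX^{\mathbf b}\ge s_0>0$ for every $\mathbf b\notin\mathbb Z^m$. Then $\dim_HX\ge s_0+m$.

**Proof.** Let $0<s<s_0$ and suppose $\mathcal H^{s+m}(X)=0$. For each $l\in\mathbb N$ there is a countable cover of $X$ by closed balls $U_{l,i}$ with $\sum_i(\mathrm{diam}\,U_{l,i})^{s+m}<2^{-l}$: start from a cover with a sufficiently small sum, replace each set of positive diameter by a closed ball of twice its diameter containing it, and each single point by a sufficiently small ball. The projections $U'_{l,i}$ to $\mathbb R^m$ are closed balls of the same diameters. Put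
$$f_l(\mathbf b)=\sum_i1_{U'_{l,i}}(\mathbf b)\,(\mathrm{diam}\,U_{l,i})^s .$$
This is a Borel function, and $\int f_l\le C\sum_i(\mathrm{diam}\,U_{l,i})^{m+s}\le C2^{-l}$. Hence $\sum_l\int f_l<\infty$, so $f_l\to0$ almost everywhere. The slices of the $U_{l,i}$ at $\mathbf b$ cover $X^{\mathbf b}$, so $\mathcal H^s_\infty(X^{\mathbf b})\le f_l(\mathbf b)$ for all $l$. Therefore $\mathcal H^s(X^{\mathbf b})=0$ for almost every $\mathbf b$. This contradicts $s<s_0\le\dim_HX^{\mathbf b}$ for $\mathbf b\notin\mathbb Z^m$. So $\mathcal H^{s+m}(X)>0$ for all $s<s_0$. $\square$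

**Proof of Theorem 1.** Take $a_k=k+k_0$ and $H_k=\sqrt{k+k_0}$ with $k_0$ large, depending on $m,n,\mathbf b$. Then (P) holds, because $\sqrt{k+k_0}\ge C_*\log(k+1+k_0)$ for $k_0$ large. The conditions (Q) hold as well; for the last one, $\sum_{j<k}H_j$ grows like $k^{3/2}$. The requirement on $a_0=k_0$ in Proposition 8 is met. By (7), every $A=B^T$ with $B\in\mathcal K$ lies in $\mathbf{Bad}^{\mathbf b}(\infty)$, since $t_k\to\infty$ and $a_k^\gamma\to\infty$. Transposition is an isometry, so (8) gives $\dim_H\mathbf{Bad}^{\mathbf b}(\infty)\ge mn-\frac{mn}{m+n}$ for every $\mathbf b\notin\mathbb Z^m$. Lemma 9 with $X=\mathbf{Bad}(\infty)$ and $s_0=mn-\frac{mn}{m+n}>0$ gives $\dim_H\mathbf{Bad}(\infty)\ge mn+m-\frac{mn}{m+n}$. The reverse inequalities are the upper bounds in (2). $\blacksquare$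

## 11. Faster divergence: the proof of Theorem 2

As $\psi\ge1$, $\mathbf{Bad}^{\mathbf b}_\psi\subset\mathbf{Bad}^{\mathbf b}(\infty)$ and $\mathbf{Bad}_\psi\subset\mathbf{Bad}(\infty)$, so the upper bounds follow from (2). By Proposition 8 and Lemma 9 it remains to find, for each $\mathbf b\in\mathbb R^m\setminus\mathbb Z^m$, nondecreasing sequences satisfying (P) and (Q), with $a_0$ large in terms of $m,n,\mathbf b$, for which (7) yields $A\in\mathbf{Bad}^{\mathbf b}_\psi$. The difficulty is that $a_k$ must dominate $\psi$ at scale $e^{t_{k+1}/n}$, while $\log a_{k+1}$ must be negligible against $H_k$, and $H_k$ against $t_k$. So we need a regular function between $\log\psi$ and the time.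

**Step 1: an intermediate function.** Let $f(t)=\max_{1\le Q\le e^{t/n}}\log\psi(Q)$. It is nonnegative and nondecreasing, and $f(t)=o(t)$ because $\log\psi(Q)\le C_\varepsilon+\varepsilon\log Q$ for each $\varepsilon>0$. Let $\hat F$ be the least concave majorant of $f(t)+\sqrt t$ on $[0,\infty)$. For each $\varepsilon>0$ we have $f(t)+\sqrt t\le C_\varepsilon+\varepsilon t$, hence $\hat F(t)\le C_\varepsilon+\varepsilon t$; so $\hat F(t)=o(t)$. Put
$$g(t)=\sqrt{t\hat F(t)} .$$
As a geometric mean of nonnegative concave functions, $g$ is concave. Being nonnegative and concave on $[0,\infty)$, it is nondecreasing and satisfies $g(\lambda t)\le\lambda g(t)$ for $\lambda\ge1$. Moreover $g(t)\ge t^{3/4}$ and $g(t)=o(t)$. Finally $f(t)=o(g(t))$, because $f/g\le\hat F/g=\sqrt{\hat F/t}$.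

**Step 2: the sequences.** Define
$$\sigma_{k+1}=\sigma_k+g(\sigma_k),\qquad H_k=g(\sigma_k),\qquad\log a_k=A_0+\tfrac2\gamma f(6d\sigma_k)+\log(1+\sigma_k),$$
with $A_0$ large, so that $a_0$ is large enough in terms of $m,n,\mathbf b$ and $a_k\ge a_*$, and then $\sigma_0$ large. In particular $g(\sigma)\le\sigma$ for $\sigma\ge\sigma_0$, so $\sigma_{k+1}\le2\sigma_k$. Clearly $\sigma_k\to\infty$, and both sequences are nondecreasing.

**Step 3: (P) and (Q).** We have $1\le H_{k+1}/H_k\le\sigma_{k+1}/\sigma_k=1+g(\sigma_k)/\sigma_k\to1$. Since $\sum_{j<k}H_j=\sigma_k-\sigma_0$, also $H_k/\sum_{j<k}H_j=g(\sigma_k)/(\sigma_k-\sigma_0)\to0$. And $a_k\to\infty$. Next,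
$$\log a_{k+1}\le A_0+\tfrac2\gamma f(12d\sigma_k)+\log(1+2\sigma_k).$$
The right side is $o(g(\sigma_k))$, because $f(12d\sigma)=o(g(12d\sigma))$ and $g(12d\sigma)\le12d\,g(\sigma)$. So $\log a_{k+1}/H_k\to0$, and if $\sigma_0$ is large then $\log a_{k+1}\le g(\sigma_k)/C_*=H_k/C_*$ for all $k$. Thus (P) and (Q) hold.

**Step 4: comparing the times $t_k$ with $\sigma_k$.** We have $H_{j+1}\le2H_j$, $\log a_j\le H_j/C_*\le H_j$ and $\log Y_j\le\log a_j$. Hence
$$T_j\le nH_j+mH_{j+1}+m\log a_j\le(n+3m)H_j\le3dH_j .$$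
Also $t_0=m(H_0+\log c_b)\le3d\sigma_0$ for $\sigma_0$ large. So
$$t_{k+1}\le3d\sigma_0+3d(\sigma_{k+1}-\sigma_0)=3d\sigma_{k+1}\le6d\sigma_k .$$

**Step 5: conclusion.** For $e^{t_k/n}\le\|\mathbf q\|\le e^{t_{k+1}/n}$ we get $\log\psi(\|\mathbf q\|)\le f(t_{k+1})\le f(6d\sigma_k)\le\frac\gamma2\log a_k$. So (7) gives, for $k$ large,
$$\|\mathbf q\|^{n/m}\|A\mathbf q-\mathbf b\|_{\mathbb Z}\big/\psi(\|\mathbf q\|)\ge c\,a_k^{\gamma}\,a_k^{-\gamma/2}=c\,a_k^{\gamma/2}\to\infty .$$
Hence $A\in\mathbf{Bad}^{\mathbf b}_\psi$ for every $A=B^T$ with $B\in\mathcal K$. By (8), $\dim_H\mathbf{Bad}^{\mathbf b}_\psi\ge mn-\frac{mn}{m+n}$ for every $\mathbf b\notin\mathbb Z^m$, and Lemma 9 with $X=\mathbf{Bad}_\psi$ gives the second lower bound. $\blacksquare$
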